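
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{remark}
\newtheorem*{remark}{Remark}

\title{Polynomials of large height whose powers have bounded height}


\begin{abstract}
The height $\mathrm{ht}(f)$ of a polynomial $f\in\mathbb Z[x]$ is the largest absolute value of its coefficients. We disprove the conjecture that $\mathrm{ht}(f^2)\ge 2\,\mathrm{ht}(f)$ for every non-zero $f\in\mathbb Z[x]$ not of the form $\pm x^d$. In fact, for every integer $H\ge 1$ there is $f\in\mathbb Z[x]$ with $\mathrm{ht}(f)=H$ and $\mathrm{ht}(f^2)\le 4$. More generally, for each $k\ge 2$ there is a constant $C_k$ such that every integer $H\ge 1$ is the height of some $f\in\mathbb Z[x]$ with $\mathrm{ht}(f^k)\le C_k$.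
\end{abstract}

\section{The question and the results}

For a non-zero polynomial $f\in\mathbb Z[x]$ let $\mathrm{ht}(f)$ be its \emph{height}, the maximum of the absolute values of its coefficients. How small can the height of $f^2$ be, compared with that of $f$? The following conjecture is posed in \cite{Abbott}.

\begin{conjecture}
Let $f\in\mathbb Z[x]$ be non-zero and not of the form $\pm x^d$ for any integer $d\ge 0$. Then $\mathrm{ht}(f^2)\ge 2\,\mathrm{ht}(f)$.
\end{conjecture}

The first cases support it. A monomial $f=cx^d$ with $|c|\ge 2$ satisfies $\mathrm{ht}(f^2)=c^2\ge 2|c|$, and $f=1+x$ gives equality. If $f=\sum_j f_jx^j$ has non-negative coefficients and at least two terms, choose $m$ with $f_m=\mathrm{ht}(f)$ and $s\ne m$ with $f_s>0$. Then the coefficient of $x^{m+s}$ in $f^2$ is at least $2f_mf_s\ge 2\,\mathrm{ht}(f)$. So only cancellation can make the inequality fail. It also holds whenever the height is large compared with the degree, as part (b) of the next statement shows.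

\begin{proposition}\label{prop:true}
Let $f\in\mathbb Z[x]$ be non-zero.
\begin{itemize}
\item[(a)] If $f$ is not of the form $\pm x^d$, then $\mathrm{ht}(f^2)\ge 2$. The inequality $\mathrm{ht}(f^2)\ge 2\,\mathrm{ht}(f)$ holds for all $f\ne\pm x^d$ with $\mathrm{ht}(f)=1$ and for all monomials $f=cx^d$ with $|c|\ge 2$.
\item[(b)] If $\deg f=n$, then $\mathrm{ht}(f^2)\ge \mathrm{ht}(f)^2/\sqrt{2n+1}$. In particular $\mathrm{ht}(f^2)\ge 2\,\mathrm{ht}(f)$ whenever $\mathrm{ht}(f)\ge 2\sqrt{2n+1}$.
\end{itemize}
\end{proposition}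

Nevertheless the conjecture is false, and no lower bound that tends to infinity with $\mathrm{ht}(f)$ can replace it.

\begin{theorem}\label{thm:square}
For every integer $H\ge 1$ there is $f\in\mathbb Z[x]$ with $\mathrm{ht}(f)=H$ and $\mathrm{ht}(f^2)\le 4$.
\end{theorem}

For $H\ge 3$ such an $f$ is not of the form $\pm x^d$, and $\mathrm{ht}(f^2)\le 4<6\le 2\,\mathrm{ht}(f)$. So for every $H\ge 3$ the conjectured inequality fails for some polynomial of height $H$, and $\inf \mathrm{ht}(f^2)/\mathrm{ht}(f)=0$. The same happens for all powers.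

\begin{theorem}\label{thm:powers}
For $k\ge 2$ put $C_k=4^{k(k-1)}(k!)^2$. For every integer $H\ge 1$ there is $f\in\mathbb Z[x]$ with $\mathrm{ht}(f)=H$ and $\mathrm{ht}(f^k)\le C_k$.
\end{theorem}

Hence, for each fixed $k\ge 2$, no lower bound for $\mathrm{ht}(f^k)$ that tends to infinity with $\mathrm{ht}(f)$ can hold. For squares write
\[
m(H)=\min\{\mathrm{ht}(f^2): f\in\mathbb Z[x],\ f\ne\pm x^d,\ \mathrm{ht}(f)=H\}.
\]
Proposition~\ref{prop:true}(a) and the example $1+x$ give $m(1)=2$. With Theorem~\ref{thm:square} we get $2\le m(H)\le 4$ for all $H\ge 2$. We do not determine $m(H)$ for $H\ge 2$; in particular we do not settle whether some $f$ of height $2$ violates the conjectured inequality.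

\begin{proof}[Proof of Proposition~\ref{prop:true}]
(a) The case $f=cx^d$ with $|c|\ge 2$ was treated above, and there $\mathrm{ht}(f^2)=c^2\ge 4$. Otherwise $f$ has at least two terms. Let $ax^s$ and $bx^t$, $s<t$, be the two of lowest degree. If two exponents of $f$ have sum $s+t$, then one of them is $s$, since otherwise the sum is at least $2t>s+t$; so the other is $t$. Hence the coefficient of $x^{s+t}$ in $f^2$ is $2ab$, and $\mathrm{ht}(f^2)\ge 2|ab|\ge 2$. If $\mathrm{ht}(f)=1$, this bound is $2\,\mathrm{ht}(f)$.

(b) Write $f^2=\sum_{j=0}^{2n}F_jx^j$. Parseval's identity says that $\frac1{2\pi}\int_0^{2\pi}|g(e^{i\theta})|^2\,d\theta$ is the sum of the squares of the coefficients of $g\in\mathbb Z[x]$. Applying it to $g=f^2$ and to $g=f$, with the Cauchy--Schwarz inequality in between, we get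
\[
(2n+1)\,\mathrm{ht}(f^2)^2\ \ge\ \sum_j F_j^2=\frac1{2\pi}\int_0^{2\pi}|f(e^{i\theta})|^4\,d\theta
\ \ge\ \Big(\frac1{2\pi}\int_0^{2\pi}|f(e^{i\theta})|^2\,d\theta\Big)^2\ \ge\ \mathrm{ht}(f)^4 .
\]
If $\mathrm{ht}(f)\ge 2\sqrt{2n+1}$, then $\mathrm{ht}(f)^2/\sqrt{2n+1}\ge 2\,\mathrm{ht}(f)$.
\end{proof}

Part (b) tells us where to look. If $\mathrm{ht}(f)=H$, $\deg f=n$ and $\mathrm{ht}(f^2)\le 4$, then $2n+1\ge H^4/16$, so $f$ must be long. Our polynomials will consist of a short part with large coefficients and a very long sparse tail that repairs the square of the short part.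

\section{The mechanism}\label{sec:mechanism}

It is convenient to let the tail involve new variables. We work with Laurent polynomials in $t_1,\dots,t_n$ with coefficients in $\mathbb Z[x]$. The height of a non-zero object of this kind is the largest absolute value of its integer coefficients, that is, the maximum of the heights of the polynomials in $x$ that multiply the various monomials in the $t_i$. We call these monomials \emph{$t$-monomials}; the empty one is $1$. At the end the variables $t_i$ are replaced by widely spaced powers of $x$, as described in Lemma~\ref{lem:subst}. The result is a Laurent polynomial in $x$, whose height is defined in the same way. Multiplying it by a power of $x$ changes neither its height nor the heights of its powers.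

\paragraph{Canceling a square.}
The identity behind everything is
\begin{equation}\label{eq:pair}
(t-x^mt^{-1})^2=t^2-2x^m+x^{2m}t^{-2}\qquad(m\ge 0).
\end{equation}
The pair $t-x^mt^{-1}$ has height $1$, and so does the part of its square that involves $t$. But in the part free of $t$ the square subtracts $2x^m$.

The smallest case is $z=1+x$, with $z^2=1+2x+x^2$. To remove the term $2x$ we add the pair $h=t-xt^{-1}$:
\[
(z+h)^2=(1+x^2)+2(1+x)(t-xt^{-1})+t^2+x^2t^{-2}.
\]
In general let $z\ne 0$ have non-negative coefficients. Write $z^2=q+2r$, where $q$ has coefficients in $\{0,1\}$ and $r$ has non-negative integer coefficients, and write $r=\sum_{i=1}^Rx^{m_i}$ with repetitions allowed. Put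
\begin{equation}\label{eq:h}
h=\sum_{i=1}^R\big(t_i-x^{m_i}t_i^{-1}\big).
\end{equation}
By \eqref{eq:pair}, $h^2=-2r+w$ with
\begin{equation}\label{eq:w}
\begin{aligned}
w={}&\sum_i\big(t_i^2+x^{2m_i}t_i^{-2}\big)\\
&+2\sum_{i<j}\big(t_it_j-x^{m_j}t_it_j^{-1}-x^{m_i}t_i^{-1}t_j+x^{m_i+m_j}t_i^{-1}t_j^{-1}\big),
\end{aligned}
\end{equation}
and therefore
\begin{equation}\label{eq:zh}
(z+h)^2=q+2zh+w .
\end{equation}
However large the coefficients of $z^2$ are, they have been replaced by those of $q$, which are at most $1$. In $w$ each $t$-monomial is multiplied by a single term $x^s$ or $\pm2x^s$.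

\paragraph{The obstacle.}
The cross term $2zh$ is still there: the coefficient of $t_i$ in \eqref{eq:zh} is $2z$. Suppose $R\ge 1$. Then $\mathrm{ht}(z+h)=\mathrm{ht}(z)$ and $\mathrm{ht}\big((z+h)^2\big)=2\,\mathrm{ht}(z)$, exactly the conjectured bound. So this step alone gives equality at every height, and no counterexample.

\paragraph{Differencing.}
The way out is to multiply by $1-x$ and take $G=(1-x)(z+h)$. The part of $G$ free of the $t_i$ is $y=(1-x)z$, while
\begin{equation}\label{eq:G2}
G^2=(1-x)^2q+2(1-x)^2z\,h+(1-x)^2w .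
\end{equation}
The large part of $G$ is $y$, but the cross term now carries $(1-x)^2z=(1-x)y$, whose coefficients are the differences of consecutive coefficients of $y$. So we look for a polynomial $y$ with large coefficients and small differences. It must also be divisible by $1-x$, that is, $y(1)=0$, and the quotient $z=y/(1-x)$ should have non-negative coefficients. The outer terms of \eqref{eq:G2} are harmless: $q$ has coefficients in $\{0,1\}$, and in $(1-x)^2w$ each $t$-monomial is multiplied by $x^s(1-x)^2$ or $\pm2x^s(1-x)^2$, of height at most $4$.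

For $z=1+x$ this reads
\begin{align*}
\big[(1-x)(z+h)\big]^2={}&(1-2x+2x^2-2x^3+x^4)+2(1-x-x^2+x^3)(t-xt^{-1})\\
&+(1-2x+x^2)(t^2+x^2t^{-2}).
\end{align*}
Nothing is large yet, but every piece of \eqref{eq:G2} is visible.

\section{Squares}

We first record how to return to one variable.

\begin{lemma}\label{lem:subst}
Let $D\ge 0$ and $K\ge 1$ be integers. Substitute
\[
t_\mu\longmapsto x^{(D+1)(2K+1)^\mu}\qquad(1\le\mu\le n)
\]
in Laurent polynomials in $t_1,\dots,t_n$ over $\mathbb Z[x]$. This substitution is a ring homomorphism to $\mathbb Z[x,x^{-1}]$, and it preserves the height of every non-zero $F$ all of whose monomials $x^at_1^{\delta_1}\cdots t_n^{\delta_n}$ satisfy $0\le a\le D$ and $|\delta_\mu|\le K$ for all $\mu$.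
\end{lemma}

\begin{proof}
The images of the $t_\mu$ are invertible, so we have a ring homomorphism. The monomial above goes to $x^{a+(D+1)\ell}$ with $\ell=\sum_\mu\delta_\mu(2K+1)^\mu$. We must see that $a$ and the $\delta_\mu$ can be recovered from this exponent. Since $0\le a\le D$, division by $D+1$ with remainder yields $a$ and $\ell$. The numbers $\delta_\mu+K$ lie in $\{0,\dots,2K\}$ and are the base-$(2K+1)$ digits of $\ell+\sum_\mu K(2K+1)^\mu$, so they are determined as well. Hence distinct monomials of $F$ have distinct images, and the coefficients of $F$ are unchanged.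
\end{proof}

\begin{proposition}\label{prop:criterion}
Let $z\in\mathbb Z[x]$ be non-zero with non-negative coefficients and suppose that $\mathrm{ht}\big((1-x)^2z\big)\le 2$. Then there is $f\in\mathbb Z[x]$ with $\mathrm{ht}(f)=\mathrm{ht}\big((1-x)z\big)$ and $\mathrm{ht}(f^2)\le 4$.
\end{proposition}

\begin{proof}
Let $d=\deg z$ and $E=(1-x)^2z$. Define $q$, $r$, $m_1,\dots,m_R$, $h$ and $w$ as in Section~\ref{sec:mechanism}, and let $G=(1-x)(z+h)$. By \eqref{eq:G2}, $G^2=(1-x)^2q+2Eh+(1-x)^2w$. By \eqref{eq:h} and \eqref{eq:w}, the $t$-monomials in $G^2$ and their coefficients are as follows.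
\begin{itemize}
\item The $t$-monomial $1$ has coefficient $(1-x)^2q$. Writing $q=\sum_jq_jx^j$, the coefficients of this polynomial are $q_j-2q_{j-1}+q_{j-2}$ with all $q_j\in\{0,1\}$, so they lie in $[-2,2]$.
\item $t_i$ and $t_i^{-1}$ have coefficients $2E$ and $-2x^{m_i}E$, of height $2\,\mathrm{ht}(E)\le 4$. This is where the hypothesis on $(1-x)^2z$ is used.
\item $t_i^2$ and $t_i^{-2}$ have coefficients $(1-x)^2$ and $x^{2m_i}(1-x)^2$, of height $2$.
\item For $i<j$, the four $t$-monomials $t_i^{\pm1}t_j^{\pm1}$ have coefficients $\pm2x^s(1-x)^2$ with $s\in\{0,m_i,m_j,m_i+m_j\}$, of height $4$.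
\end{itemize}
The $t$-monomials in this list are pairwise distinct, so $\mathrm{ht}(G^2)\le 4$. In
\[
G=(1-x)z+\sum_i\big((1-x)t_i-(1-x)x^{m_i}t_i^{-1}\big)
\]
the $t$-monomials are also distinct, and the coefficients of those other than $1$ have height $1$. Since $(1-x)z\ne 0$ has height at least $1$, it follows that $\mathrm{ht}(G)=\mathrm{ht}\big((1-x)z\big)$.

It remains to apply Lemma~\ref{lem:subst} to $G$ and $G^2$. All exponents of the $t_i$ in $G$ and $G^2$ lie in $[-2,2]$. Since $m_i\le 2d$ and $\deg q\le 2d$, the exponents of $x$ in $G$ are at most $2d+1$. In the four items above they are at most $2d+2$, $\deg E+2d=3d+2$, $4d+2$ and $4d+2$, respectively. So $D=4d+2$ and $K=2$ are admissible. The substitution $t_i\mapsto x^{(4d+3)5^i}$ is a ring homomorphism, so it turns $G$ into a Laurent polynomial in $x$ with the same height and with the same height of its square. Multiplying by a power of $x$, we obtain $f\in\mathbb Z[x]$.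
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:square}]
Let $S_m=1+x+\dots+x^{m-1}$, so that $(1-x)S_m=1-x^m$. The coefficients of
\[
S_H^2=1+2x+\dots+Hx^{H-1}+\dots+2x^{2H-3}+x^{2H-2}
\]
rise to $H$ and descend again in steps of size $1$. To make the sum of the coefficients zero, we let this tent be followed by its negative: $y=S_H^2(1-x^{2H})$. Accordingly put
\[
z=\frac{y}{1-x}=S_H^2S_{2H},
\]
which has non-negative coefficients.
\begin{itemize}
\item $(1-x)z=S_H^2(1-x^{2H})$. Since $\deg S_H^2=2H-2<2H$, the two copies of the tent do not overlap, and the height is $\mathrm{ht}(S_H^2)=H$.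
\item $(1-x)^2z=S_H(1-x^H)(1-x^{2H})$. The polynomial $S_H(1-x^H)$ has height $1$ and degree $2H-1<2H$, so again there is no overlap in the product with $1-x^{2H}$, and the height is $1$.
\end{itemize}
Proposition~\ref{prop:criterion} gives $f$ with $\mathrm{ht}(f)=H$ and $\mathrm{ht}(f^2)\le 4$.
\end{proof}

\paragraph{An explicit counterexample.}
For $H=1$ the polynomial $z$ of the proof is the $1+x$ of Section~\ref{sec:mechanism}. At height $3$ a shorter choice than $S_3^2S_6$ is $z=1+4x+5x^2+4x^3+x^4$. Here
\begin{align*}
(1-x)z&=1+3x+x^2-x^3-3x^4-x^5,\\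
(1-x)^2z&=1+2x-2x^2-2x^3-2x^4+2x^5+x^6,\\
z^2&=1+8x+26x^2+48x^3+59x^4+48x^5+26x^6+8x^7+x^8 .
\end{align*}
The first has height $3$, the second has height $2$, and $z^2=q+2r$ with
\[
q=1+x^4+x^8,\qquad r=4x+13x^2+24x^3+29x^4+24x^5+13x^6+4x^7 .
\]
The coefficients of $r$ add up to $R=111$. With $d=4$ we have $4d+3=19$, and the construction gives
\[
f=x^{19\cdot5^{111}}(1-x)\Big(z+\sum_{i=1}^{111}\big(x^{19\cdot5^i}-x^{m_i-19\cdot5^i}\big)\Big),
\]
where $(m_1,\dots,m_{111})$ lists the exponents $1,2,3,4,5,6,7$ with multiplicities $4,13,24,29,24,13,4$. This $f$ satisfies $\mathrm{ht}(f)=3$ and $\mathrm{ht}(f^2)\le 4<6$.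

\section{Higher powers}

Fix $k\ge 2$. We look for $G=P(z+h)$, where $P$ is a power of $1-x$ and $h$ is a sparse tail, and expand
\begin{equation}\label{eq:Gk}
G^k=\sum_{j=0}^k\binom kj P^kz^{k-j}h^j .
\end{equation}
Three things have to be redesigned.

\emph{The tail.} The term $j=k$ should cancel the bulk of $P^kz^k$. Instead of pairs we use groups of $k$ terms whose variable parts multiply to $1$. For $k=3$ such a group is $t+u-x^m(tu)^{-1}$; its cube has $-6x^m$ as the part free of $t$ and $u$, while its first and second powers have no such part. In general a group contributes $-k!\,x^m$, and so we reduce $z^k$ modulo $k!$.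

\emph{The factor $P$.} The terms with $1\le j\le k$ produce multiples of $P^kz^p$ with $p=k-j\in\{0,\dots,k-1\}$, and all of these must have bounded height. In terms of $y=Pz$, the large part of $G$, they are $P^{k-p}y^p$. The hardest case is $p=k-1$, where only one factor $P$ is available to tame $y^{k-1}$. With $P=(1-x)^{k-1}$ we get
\[
Py^{k-1}=E^{k-1},\qquad E=(1-x)y ,
\]
one difference for each factor $y$.

\emph{The polynomial $y$.} We now need $E=(1-x)y$ to have powers of bounded height up to the exponent $k-1$. The tents of the previous section do not do this when $k\ge 3$. There $E=S_H(1-x^H)(1-x^{2H})$, and $E^2$ agrees with $S_H^2$ up to degree $H-1$, so it has the coefficient $H$ at $x^{H-1}$. The remedy is to let $y$ rise to the height $H$ in unit steps at $H$ sparse places, the powers $1,k,\dots,k^{H-1}$: a sum of at most $k-1$ of these determines its summands up to order. Finally, $E$ must be divisible by $(1-x)^k$, so that $z=E/(1-x)^k$ is a polynomial.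

\begin{proof}[Proof of Theorem~\ref{thm:powers}]
If $H<2^{k-1}$, take the constant $f=H$; then $\mathrm{ht}(f^k)=H^k\le 2^{k(k-1)}\le C_k$. Assume from now on that $H\ge 2^{k-1}$. We shall use that multiplication by a polynomial $A$ increases heights at most by the factor given by the sum of the absolute values of the coefficients of $A$. For $A=(1-x)^e$ this factor is $2^e$.

\medskip
\noindent\textbf{Choice of $y$ and $z$.} Let
\[
N=\sum_{s=0}^{H-1}x^{k^s},\qquad c_l=2^lk^H\quad(0\le l\le k-1),\qquad E=N\prod_{l=0}^{k-1}(1-x^{c_l}),\qquad P=(1-x)^{k-1}.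
\]
With $S_m=1+\dots+x^{m-1}$ as before, each of the $k$ factors $1-x^{c_l}$ equals $(1-x)S_{c_l}$, so $E$ is divisible by $(1-x)^k$. Put
\[
y=\frac{E}{1-x},\qquad z=\frac{y}{P}=\frac{E}{(1-x)^k}=N\prod_{l=0}^{k-1}S_{c_l}.
\]
In particular $z\in\mathbb Z[x]$ has non-negative coefficients.

\smallskip
\noindent\emph{The height of $y$ is $H$.} We have $y=NS_{c_0}\prod_{l=1}^{k-1}(1-x^{c_l})$. The coefficient of $x^m$ in $NS_{c_0}$ is
\[
\#\{s:\ 0\le s\le H-1,\ k^s\le m<k^s+k^H\}\le H,
\]
with equality at $m=k^{H-1}$. So $\mathrm{ht}(NS_{c_0})=H$. Moreover $\deg(NS_{c_0})=k^{H-1}+k^H-1<2k^H$. Now multiply successively by $1-x^{c_l}$, $l=1,\dots,k-1$. Before the multiplication by $1-x^{c_l}$ the degree is less than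
\[
2k^H+\sum_{i=1}^{l-1}2^ik^H=2^lk^H=c_l .
\]
Hence this multiplication adds a negated shift with disjoint support, and the height remains $H$.

\smallskip
\noindent\emph{The polynomials $P^kz^p$ have bounded height for $0\le p\le k-1$.} The coefficient of $x^m$ in $N^p$ is the number of ordered $p$-tuples of powers $k^s$, $0\le s\le H-1$, with sum $m$. In such a sum each power occurs at most $p\le k-1$ times, so the multiplicities are the base-$k$ digits of $m$. Thus $m$ determines the multiset of summands, which has at most $p!$ orderings, and $\mathrm{ht}(N^p)\le p!$. Since $E^p=N^p\prod_l(1-x^{c_l})^p$, we get $\mathrm{ht}(E^p)\le 2^{kp}p!$. From $Pz=y=E/(1-x)$,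
\[
P^kz^p=P^{k-p}y^p=(1-x)^{e_p}E^p,\qquad e_p=(k-1)(k-p)-p .
\]
As $k-p\ge 1$, we have $e_p\ge (k-1)-p\ge 0$; also $e_p\le k(k-1)$. Therefore
\begin{equation}\label{eq:bound}
\mathrm{ht}(P^kz^p)\le 2^{k(k-1)}\cdot 2^{k(k-1)}(k-1)!=4^{k(k-1)}(k-1)!\qquad(0\le p\le k-1).
\end{equation}

\medskip
\noindent\textbf{Choice of $h$.} Since $z$ has non-negative coefficients, we can write $z^k=q+k!\,r$, where $q$ has coefficients in $\{0,\dots,k!-1\}$ and $r$ has non-negative integer coefficients. Write $r=\sum_{i=1}^Rx^{m_i}$ with repetitions allowed. Let $t_{i,a}$ $(1\le i\le R,\ 1\le a\le k-1)$ be independent variables, and put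
\[
t_{i,k}=(t_{i,1}\cdots t_{i,k-1})^{-1},\qquad \kappa_{i,a}=1\ (a<k),\qquad \kappa_{i,k}=-x^{m_i},
\]
\[
h=\sum_{i=1}^R\sum_{a=1}^k\kappa_{i,a}t_{i,a},\qquad G=P(z+h).
\]
For a vector $\nu=(\nu_{i,a})$ of non-negative integers let $|\nu|=\sum\nu_{i,a}$ and $t^\nu=\prod t_{i,a}^{\nu_{i,a}}$, both over $1\le i\le R$, $1\le a\le k$. By the multinomial theorem
\begin{equation}\label{eq:hj}
h^j=\sum_{|\nu|=j}\binom j\nu\Big(\prod_{i,a}\kappa_{i,a}^{\nu_{i,a}}\Big)t^\nu,\qquad \binom j\nu=\frac{j!}{\prod_{i,a}\nu_{i,a}!}\le j! .
\end{equation}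

\medskip
\noindent\textbf{Coincidences among the $t^\nu$.} To read off the coefficients of $G^k$ we have to know which vectors $\nu$ with $|\nu|\le k$ give the same $t$-monomial. Let $\mathbf 1_i$ be the vector with entries $1$ in the $i$-th group and $0$ elsewhere. In the independent variables,
\begin{equation}\label{eq:indep}
t^\nu=\prod_{i}\prod_{a<k}t_{i,a}^{\nu_{i,a}-\nu_{i,k}} .
\end{equation}
First, $t^\nu=1$ means that $\nu$ is constant on each group; since each group has $k$ entries and $|\nu|\le k$, this happens exactly for $\nu=0$ and for the vectors $\nu=\mathbf 1_i$.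

Now suppose that $t^\nu=t^{\nu'}$ with $\nu\ne\nu'$ and $|\nu|,|\nu'|\le k$. By \eqref{eq:indep}, $\nu_{i,a}-\nu'_{i,a}=\nu_{i,k}-\nu'_{i,k}$ for all $a$; call this common value $\lambda_i$. Some $\lambda_i$ is non-zero, and after exchanging $\nu$ and $\nu'$ if necessary we may assume $\lambda_i>0$. Then $\nu_{i,a}\ge 1$ for all $k$ values of $a$, and $|\nu|\le k$ forces $\nu=\mathbf 1_i$. So the common $t$-monomial is $1$. In other words, every $t$-monomial other than $1$ arises from at most one $\nu$ with $|\nu|\le k$.

\medskip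
\noindent\textbf{The height of $G^k$.} By \eqref{eq:Gk} and \eqref{eq:hj}, the $t$-monomial $1$ receives $P^kz^k$ from $\nu=0$ and $-k!\,x^{m_i}P^k$ from $\nu=\mathbf 1_i$. Its coefficient is
\[
P^k\Big(z^k-k!\sum_{i=1}^Rx^{m_i}\Big)=P^k(z^k-k!\,r)=P^kq ,
\]
of height at most $2^{k(k-1)}k!\le C_k$. Every other $t$-monomial in $G^k$ comes from a single $\nu$ with $1\le j=|\nu|\le k$, and its coefficient is
\[
\pm\binom kj\binom j\nu x^sP^kz^{k-j}
\]
for some $s\ge 0$. Here $k-j\in\{0,\dots,k-1\}$, so \eqref{eq:bound} applies and the height is at most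
\[
\binom kj j!\cdot 4^{k(k-1)}(k-1)!\le k!\cdot4^{k(k-1)}(k-1)!\le C_k .
\]
Hence $\mathrm{ht}(G^k)\le C_k$.

\medskip
\noindent\textbf{The height of $G$.} In $G=Pz+Ph$ the $t$-monomial $1$ has coefficient $Pz=y$, of height $H$. The others are the $t_{i,a}$ with $1\le a\le k$. They come from vectors $\nu$ with $|\nu|=1<k$, so by what was shown about coincidences they are different from $1$ and pairwise distinct. Their coefficients are $P$ or $-x^{m_i}P$, of height at most $2^{k-1}\le H$. This is where $H\ge 2^{k-1}$ is used. So $\mathrm{ht}(G)=H$.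

\medskip
\noindent\textbf{Back to one variable.} In $G$ and $G^k$ only non-negative powers of $x$ occur; let $D$ be an upper bound for their exponents. By \eqref{eq:indep}, the exponents of the independent variables lie in $[-k,k]$. Lemma~\ref{lem:subst} with $K=k$, applied to $G$ and $G^k$ with the variables $t_{i,a}$ $(a<k)$ in any order, turns $G$ into a Laurent polynomial in $x$ of height $H$ whose $k$-th power has height at most $C_k$. Multiplication by a power of $x$ gives the desired $f\in\mathbb Z[x]$.
\end{proof}

\begin{remark}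
For $k=2$ the tail of this proof is that of Section~\ref{sec:mechanism}, and $C_2=64$. The better bound $4$ of Theorem~\ref{thm:square} comes from computing the few coefficients exactly and from choosing $z$ so that $(1-x)^2z$ has height at most $2$.
\end{remark}

\begin{thebibliography}{1}
\bibitem{Abbott} John Abbott, \emph{Bounds on Factors in $\mathbb Z[x]$}, arXiv:0904.3057 (2009).
\end{thebibliography}

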